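\title{Eliminating hyperimaginaries in expansions of rosy theories}

\begin{abstract}
We show that a rosy theory need not be the reduct of a theory that eliminates hyperimaginaries and has symmetric M-independence. If a theory eliminates hyperimaginaries and interprets a nontrivial linearly ordered abelian group, then M-independence fails local character, so it is not symmetric and the theory is not rosy. Hence the rosy theory $\mathrm{Th}(\mathbb Q,+,<,0,1)$ is a counterexample. A second counterexample is stronger: a discrete first-order theory of the rational Urysohn space of diameter at most $1$ is rosy, and no expansion of it eliminates hyperimaginaries. We also give a coloring criterion that decides when the classes of one type-definable equivalence relation can be eliminated in some expansion.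
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $S$ be a complete first-order theory. We work in the monster model of $S^{\mathrm{eq}}$, that is, in a very saturated model of $S$ together with its imaginary elements, the classes of $\emptyset$-definable equivalence relations on finite tuples. The letters $A,B,C$ denote small subsets of this model, $AB$ is $A\cup B$, and $\operatorname{acl}$ is algebraic closure computed in $S^{\mathrm{eq}}$. We write $A'\equiv_D A$ if (enumerations of) $A'$ and $A$ have the same type over $D$. These notions are recalled in Section~\ref{sec:prelim}.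

\begin{definition}\label{def:indep}
We define three ternary relations on small sets.
\begin{itemize}
\item \emph{Algebraic independence}: $A\perp^{a}_C B$ if $\operatorname{acl}(AC)\cap\operatorname{acl}(BC)=\operatorname{acl}(C)$.
\item \emph{M-independence}: $A\perp^{M}_C B$ if $A\perp^{a}_{C'}B$ for every set $C'$ with $C\subseteq C'\subseteq\operatorname{acl}(BC)$.
\item \emph{Thorn-forking independence}: $A\perp^{\mathrm{th}}_C B$ if for every $\hat B\supseteq B$ there is $A'\equiv_{BC}A$ with $A'\perp^{M}_C\hat B$.
\end{itemize}
One of these relations $\perp$ has \emph{local character} if for every finite tuple $a$ there is a small cardinal $\kappa$ such that for every $B$ there is $C\subseteq B$ with $|C|<\kappa$ and $a\perp_C B$. The theory $S$ is \emph{rosy} if $\perp^{\mathrm{th}}$ has local character. We say that $\perp^M$ is \emph{symmetric} for $S$ if $A\perp^M_CB$ implies $B\perp^M_CA$ for all small $A,B,C$.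
\end{definition}

Algebraic independence says that $AC$ and $BC$ share no algebraic information beyond that of $C$. It is symmetric, but nothing in its definition makes it survive when the base $C$ grows. M-independence demands that it survive when the base grows \emph{toward $B$}; the two sides now play different roles, and symmetry becomes a genuine condition on the theory. Thorn-forking independence demands in addition that the type of $A$ over $BC$ extend to every larger set without loss of M-independence. Local character says that a finite tuple depends on a bounded part of any set. In the theory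
\[
T_0=\mathrm{Th}(\mathbb Q,+,<,0,1),
\]
whose models are ordered $\mathbb Q$-vector spaces, all three relations say that the linear spans of $AC\cup\{1\}$ and $BC\cup\{1\}$ meet in the span of $C\cup\{1\}$ (Proposition~\ref{prop:T0}).

All three relations are built from $\operatorname{acl}$, so they see common information only when an imaginary element carries it. A \emph{hyperimaginary} is a class $a/E$ of an equivalence relation $E$ that is \emph{type-definable} over $\emptyset$, that is, an intersection of $\emptyset$-definable relations. In the monster model of $T_0$ let $E(x,x')$ say that $n|x-x'|\le 1$ for all $n\ge1$. Take $a$ larger than all natural numbers and $\varepsilon>0$ with $E(\varepsilon,0)$. Then $1,a,\varepsilon$ are linearly independent, so $a$ and $a+\varepsilon$ are independent over $\emptyset$ in all three senses. Yet they determine the same class $a/E$, and this class is not trivial information: $a$ and $a+1$ have the same type, and an automorphism that takes $a$ to $a+1$ moves $a/E$.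

Two objects are \emph{interdefinable} if they are fixed by the same automorphisms of the monster model. A complete theory \emph{eliminates hyperimaginaries}, or has \emph{EHI}, if every hyperimaginary is interdefinable with a sequence of imaginaries. In such a theory no common information of the kind above is hidden from $\operatorname{acl}$. Finally, $T$ is a \emph{reduct} of $T'$, and $T'$ an \emph{expansion} of $T$, if $T'$ is a complete theory in a language containing the language $L$ of $T$ and $T$ is the set of $L$-sentences in $T'$. The following question comes from Adler~\cite{Adler}.

\medskip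
\noindent\textbf{Question.} \emph{Is every complete rosy theory $T$ the reduct of a complete theory $T'$ that eliminates hyperimaginaries and for which $\perp^M$, computed in $T'^{\mathrm{eq}}$, is symmetric?}
\medskip

A positive answer would present every rosy theory as the shadow of a theory in which imaginaries carry all quotient information and in which the lattice of algebraically closed sets alone yields a symmetric independence relation. One might expect this to be achievable. There is no restriction on the new language, and naming suitable definable equivalence relations is a natural way to capture a type-definable one; for $T_0$ this works for the infinitesimal classes above, even with a variable unit of length (Example~\ref{ex:grid}). Symmetry of $\perp^M$ is moreover related to rosiness: each of the two implies local character of $\perp^M$ (Lemma~\ref{lem:LC}). The answer is nevertheless negative, for two independent reasons.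

\begin{theorem}\label{thm:A}
Let $T'$ be a complete theory with EHI that interprets, possibly with parameters, a nontrivial linearly ordered abelian group. Then $\perp^M$ does not have local character for $T'$. Hence $\perp^M$ is not symmetric for $T'$, and $T'$ is not rosy.
\end{theorem}

\begin{corollary}\label{cor:A}
The answer to the question is no. The theory $T_0$ is rosy, but it is not the reduct of any theory with EHI for which $\perp^M$ is symmetric, nor of any rosy theory with EHI. The same non-existence holds for every theory that interprets a nontrivial linearly ordered abelian group.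
\end{corollary}

\begin{theorem}\label{thm:B}
There is a complete rosy theory $T_U$, with $\perp^M$ symmetric, such that no complete theory having $T_U$ as a reduct eliminates hyperimaginaries.
\end{theorem}

Both $T_0$ and $T_U$ have $\perp^M$ symmetric, so symmetry alone is attained by $T'=T$, and EHI cannot be omitted from the negative results. The two examples fail differently. For $T_0$ the hyperimaginaries used in the proof can be eliminated, and what is impossible is the combination of EHI with symmetry or with rosiness. For $T_U$, EHI alone is impossible.

Both proofs start from one compactness argument (Lemma~\ref{lem:approx}): if the classes of $E$ are eliminated, then the domain of $E$ is covered by finitely many definable pieces, and on each piece $E$ is squeezed by a definable equivalence relation. This property characterizes the relations $E$ whose classes can be eliminated in some expansion (Proposition~\ref{prop:C}). In an ordered group the squeezing relations cut the line into cells at every scale, and the cells of one point at many scales destroy local character (Section~\ref{sec:groups}). In the Urysohn space Ramsey's theorem shows that finitely many pieces never suffice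 (Section~\ref{sec:urysohn}).

\section{Conventions and local character of M-independence}\label{sec:prelim}

\subsection*{Monster models and imaginaries}
A monster model of a complete theory in a language $L$ is a model that is saturated and strongly homogeneous for \emph{small} sets, where small means of cardinality below a fixed large bound. The bound is such that $2^{|L|+\aleph_0}$ is small and that successors of small cardinals and suprema of small sets of small cardinals are small. We use the following standard facts.
\begin{itemize}
\item A small set of formulas, in a small number of variables, whose finite parts are satisfiable is satisfiable (``compactness'').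
\item $A'\equiv_DA$ holds if and only if some automorphism fixing $D$ pointwise maps $A$ to $A'$. The relations of Definition~\ref{def:indep} are invariant under automorphisms.
\item $b\in\operatorname{acl}(A)$ means that $b$ satisfies a formula over $A$ with finitely many solutions; equivalently, $b$ has a finite orbit under the automorphisms fixing $A$ pointwise. With ``one'' in place of ``finitely many'' this defines $\operatorname{dcl}(A)$. If $b\in\operatorname{dcl}(a)$, then $b=g(a)$ for an $\emptyset$-definable function $g$ on an $\emptyset$-definable set containing $a$.
\item $\operatorname{acl}$ is a closure operator, $\operatorname{acl}(A)$ is the union of the sets $\operatorname{acl}(A_0)$ with $A_0\subseteq A$ finite, and $|\operatorname{acl}(A)|\le|A|+|L|+\aleph_0$.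
\end{itemize}
The structure $M^{\mathrm{eq}}$ adds to $M$, for each $\emptyset$-definable equivalence relation $\varepsilon$ on $n$-tuples, a sort $M^n/\varepsilon$ with the projection map. Elements of $M$ are called \emph{real}. A finite product of sorts is in $\emptyset$-definable bijection with a single sort (concatenate representatives), so a finite tuple of imaginaries may be replaced uniformly by one imaginary.

We shall apply EHI to a type-definable equivalence relation $E$ on an $\emptyset$-definable set $X$ of finite tuples of imaginaries. This is legitimate. Extended by equality outside $X$, the relation stays type-definable; and if $p$ is the projection from real tuples onto the sorts of $X$, then the class of $b$ under the pullback of $E$ is fixed by the same automorphisms as $p(b)/E$.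

\subsection*{Local character}
The three relations are linearly ordered by strength:
\begin{equation}\label{eq:chain}
A\perp^{\mathrm{th}}_CB\ \Longrightarrow\ A\perp^M_CB\ \Longrightarrow\ A\perp^a_CB .
\end{equation}
For the first implication take $\hat B=B$; this gives $A'\equiv_{BC}A$ with $A'\perp^M_CB$, and an automorphism over $BC$ carries $A'$ to $A$. For the second take $C'=C$.

Local character of $\perp^M$ is the common consequence of symmetry and rosiness that Theorem~\ref{thm:A} refutes. The reason symmetry implies it is that local character with the two sides exchanged holds in every theory.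

\begin{lemma}\label{lem:LC}
Let $T'$ be a complete theory in a language $L'$ and let $\mu=|L'|+\aleph_0$.
\begin{enumerate}
\item[(i)] For every finite tuple $a$ and every $B$ there is $C\subseteq B$ with $|C|\le\mu$ and $B\perp^M_Ca$.
\item[(ii)] If $\perp^M$ is symmetric, it has local character, with $\kappa=\mu^+$.
\item[(iii)] If $T'$ is rosy, then $\perp^M$ has local character.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The intermediate bases $C'$ in the definition of $B\perp^M_Ca$ lie in $\operatorname{acl}(aC)$, a set of size at most $\mu$, so a closure argument can handle them all. Put $C_0=\emptyset$. Given $C_n\subseteq B$ with $|C_n|\le\mu$, we have $|\operatorname{acl}(aC_n)|\le\mu$. For every $d\in\operatorname{acl}(aC_n)$ and every finite tuple $\bar c$ from $\operatorname{acl}(aC_n)$ with $d\in\operatorname{acl}(B\bar c)$, choose a finite $B_{d,\bar c}\subseteq B$ with $d\in\operatorname{acl}(B_{d,\bar c}\,\bar c)$. Let $C_{n+1}$ be the union of $C_n$ and all these finite sets, and let $C=\bigcup_nC_n$. Then $|C|\le\mu$.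

Let $C\subseteq C'\subseteq\operatorname{acl}(aC)$ and $d\in\operatorname{acl}(BC')\cap\operatorname{acl}(aC')$. Then $d\in\operatorname{acl}(aC)$, and $d\in\operatorname{acl}(B\bar c)$ for a finite tuple $\bar c$ from $C'$. Since $\operatorname{acl}(aC)$ is the increasing union of the sets $\operatorname{acl}(aC_n)$, both $d$ and $\bar c$ lie in $\operatorname{acl}(aC_n)$ for some $n$. Hence $d\in\operatorname{acl}(C_{n+1}\bar c)\subseteq\operatorname{acl}(C')$.

Part (ii) follows from (i), and (iii) from the first implication in \eqref{eq:chain}.
\end{proof}

Both of our examples are shown to be rosy by the following consequence.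

\begin{lemma}\label{lem:rosy}
Suppose that in a complete theory $T$
\begin{enumerate}
\item[(i)] $A\perp^a_CB$ implies $A\perp^M_CB$, and
\item[(ii)] whenever $A\perp^a_CB$ and $\hat B\supseteq B$, there is $A'\equiv_{BC}A$ with $A'\perp^a_C\hat B$.
\end{enumerate}
Then $\perp^a$, $\perp^M$, $\perp^{\mathrm{th}}$ coincide, $\perp^M$ is symmetric, and $T$ is rosy.
\end{lemma}

\begin{proof}
By (i) and (ii), $\perp^a$ implies $\perp^{\mathrm{th}}$, so the relations coincide by \eqref{eq:chain}. The common relation is symmetric because $\perp^a$ is, and it has local character by Lemma~\ref{lem:LC}(ii).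
\end{proof}

\section{What elimination of a hyperimaginary provides}\label{sec:approx}

Elimination of $a/E$ is a statement about one class and about automorphisms, and the coding sequence may depend on the type of $a$ in an arbitrary way. To use it we need a first-order statement that is uniform in $a$. Compactness gives one at the price of a finite cover.

\begin{lemma}\label{lem:approx}
Let $T'$ be a complete theory, $X$ an $\emptyset$-definable set of finite tuples, and $\pi(x,x')$ a set of formulas without parameters that defines an equivalence relation $E$ on $X$. Assume that every $a/E$, $a\in X$, is interdefinable with a sequence of imaginaries; this holds if $T'$ has EHI. Let $D\supseteq E$ be $\emptyset$-definable. Then there are $\emptyset$-definable sets $\psi_1,\dots,\psi_K\subseteq X$ that cover $X$, $\emptyset$-definable functions $f_k$ on $\psi_k$ with imaginaries as values, and a finite conjunction $\delta$ of formulas from $\pi$, such that for all $k$ and all $a,a'\in\psi_k$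
\[
\delta(a,a')\ \Longrightarrow\ f_k(a)=f_k(a')\ \Longrightarrow\ D(a,a').
\]
\end{lemma}

\begin{proof}
Fix $a\in X$, let $p=\operatorname{tp}(a)$, and let $a/E$ be interdefinable with $(e_i)_{i\in I}$. An automorphism that fixes $a$ fixes $a/E$ and hence each $e_i$. So $e_i\in\operatorname{dcl}(a)$, we may take $I$ small, and $e_i=g_i(a)$ with $g_i$ an $\emptyset$-definable function whose domain belongs to $p$. We claim that for $a',a''\models p$
\begin{equation}\label{eq:onp}
E(a',a'')\iff g_i(a')=g_i(a'')\text{ for all }i\in I .
\end{equation}
Both sides are invariant under automorphisms, so we may assume $a'=a$. Let $\sigma$ be an automorphism with $\sigma(a)=a''$. Then $\sigma(a/E)=a''/E$ and $\sigma(e_i)=g_i(a'')$. Thus the left side of \eqref{eq:onp} says that $\sigma$ fixes $a/E$, the right side says that $\sigma$ fixes all $e_i$, and these are equivalent by interdefinability.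

By the implication from right to left, the formulas $p(x)\cup p(x')\cup\{g_i(x)=g_i(x'):i\in I\}$ imply $D(x,x')$. Compactness gives a finite $I_0\subseteq I$ and a set $\psi\in p$, contained in $X$ and in the domains of the $g_i$ with $i\in I_0$, on which equality of these $g_i$ implies $D$. Let $f_a$ be the tuple $(g_i)_{i\in I_0}$, coded as one imaginary. By the implication from left to right, $p(x)\cup p(x')\cup\pi(x,x')$ implies $f_a(x)=f_a(x')$. Compactness gives a set $\psi_a\in p$ with $\psi_a\subseteq\psi$ and a finite conjunction $\delta_a$ from $\pi$ that implies equality of $f_a$ on $\psi_a$.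

The $\emptyset$-definable sets $\psi_a$, $a\in X$, cover $X$, so by compactness finitely many of them do. Take these sets with their functions, and let $\delta$ be the conjunction of the corresponding $\delta_a$.
\end{proof}

If we forget that the pieces $\psi_k$ are definable and regard them as colors, there remains a statement about the reduct, and this statement is exactly what is needed to build an expansion. Given a symmetric relation $\delta$, a set $F$ and a coloring of $F$, a \emph{monochromatic $\delta$-chain in $F$} is a sequence $a_0,\dots,a_l$ ($l\ge0$) of points of $F$ of one color with $\delta(a_{i},a_{i+1})$ for all $i<l$; it \emph{joins} $a_0$ and $a_l$.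

\begin{proposition}\label{prop:C}
Let $T$ be a complete theory, $E$ an $\emptyset$-type-definable equivalence relation on $n$-tuples ($n$ finite), and $\Delta_E$ the set of $\emptyset$-definable relations that contain $E$. The following are equivalent.
\begin{enumerate}
\item[(a)] $T$ is a reduct of some $T'$ in which every $a/E$ is interdefinable with a sequence of imaginaries.
\item[(b)] For every $D\in\Delta_E$ there are a symmetric reflexive $\delta\in\Delta_E$ and $K<\omega$ such that in models $M$ of $T$ every finite $F\subseteq M^n$ has a $K$-coloring for which any two points of $F$ joined by a monochromatic $\delta$-chain in $F$ are $D$-related.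
\end{enumerate}
\end{proposition}

For fixed $D,\delta,K$ and $|F|$, the condition in (b) is a first-order sentence: there are finitely many colorings, and a chain with distinct endpoints can be shortened to one without repeated points. So the condition does not depend on the model $M$.

\begin{proof}
(a)$\Rightarrow$(b). Let $D\in\Delta_E$, and let $\pi$ be a set of formulas in the language of $T$ that defines $E$. Apply Lemma~\ref{lem:approx} in the monster model of $T'$, with $X$ the set of all $n$-tuples, to obtain $\psi_k,f_k$ ($k\le K$) and a finite conjunction $\delta_0$ from $\pi$. Let $\delta(x,y)$ be $\delta_0(x,y)\wedge\delta_0(y,x)$. It is symmetric and contains $E$, so it is reflexive and lies in $\Delta_E$. Color a tuple $a$ by the least $k$ with $a\in\psi_k$. Along a $\delta$-chain of color $k$ the function $f_k$ is constant, so the endpoints are $D$-related. This proves the condition in one model of $T$, hence in all.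

(b)$\Rightarrow$(a). Fix $M\models T$, and for $D\in\Delta_E$ let $\delta_D,K_D$ be given by (b). For finite $F\subseteq M^n$, the colorings of $M^n$ whose restriction to $F$ is as in (b) form a nonempty closed subset of the compact space $\{1,\dots,K_D\}^{M^n}$, and this subset shrinks as $F$ grows. So some coloring $c_D$ of $M^n$ works for all finite $F$; since chains are finite, any two points of $M^n$ joined by a monochromatic $\delta_D$-chain are $D$-related. Expand $M$ by predicates for the color classes of each $c_D$ and by the relations
\[
F_D(a,a'):\quad a,a'\text{ are joined by a monochromatic }\delta_D\text{-chain},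
\]
and let $T'$ be the theory of the expansion. In $M$, hence in the monster model of $T'$, the color classes of $c_D$ form a partition, $F_D$ is an equivalence relation contained in $D$, and $\delta_D$-related points of the same color are $F_D$-related.

We show that $a/E$ is interdefinable with $(a/F_D)_{D\in\Delta_E}$. Let $\sigma$ be an automorphism of the monster model of $T'$. If $\sigma$ fixes $a/E$, then $\delta_D(a,\sigma(a))$ because $\delta_D\supseteq E$, and $\sigma(a)$ has the color of $a$ because colors are named; so $F_D(a,\sigma(a))$. If $\sigma$ fixes all $a/F_D$, then $D(a,\sigma(a))$ for all $D\in\Delta_E$, and $E$ is the intersection of $\Delta_E$.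
\end{proof}

\section{Ordered abelian groups}\label{sec:groups}

Let $G$ be a linearly ordered abelian group, and put $|x|=\max(x,-x)$. The triangle inequality holds, and $ny\le nz$ implies $y\le z$ for $n\ge1$. On pairs $(x,r)$ with $r>0$ consider the relation ``$x$ and $x'$ are infinitely close at scale $r$'':
\begin{equation}\label{eq:E}
E\big((x,r),(x',r')\big)\iff r=r'\text{ and }n|x-x'|\le r\text{ for all }n\ge1 .
\end{equation}
It is reflexive and symmetric. It is transitive, since $2n|x-x'|\le r$ and $2n|x'-x''|\le r$ give $2n|x-x''|\le2r$ and hence $n|x-x''|\le r$.

\subsection*{A grid eliminates the infinitesimal classes}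
We first eliminate the classes of $E$ in the most direct way and see what this does to $\perp^M$.

\begin{example}\label{ex:grid}
The structure $(\mathbb R,+,<,0,1)$ is a model of $T_0$. Expand it by the equivalence relation $F$ on pairs given by $r=r'$ and $\lfloor x/r\rfloor=\lfloor x'/r\rfloor$ when $r>0$, and by equality when $r\le0$. Let $T_{\mathrm{gr}}$ be the theory of the expansion and $f(x,r)$ the $F$-class of $(x,r)$: for $r>0$ this is the \emph{cell} of the grid $r\mathbb Z$ that contains $x$. The parity of $\lfloor x/r\rfloor$ is definable, for $\lfloor x/r\rfloor$ is even exactly when $x$ lies in the left half of its $2r$-cell, that is, when $f(x,2r)=f(x+r,2r)$. Two first-order statements hold in $\mathbb R$ for $r>0$, hence in the monster model of $T_{\mathrm{gr}}$.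
\begin{enumerate}
\item[(G1)] If $|x-x'|<r$ and $(x,r),(x',r)$ have the same parity, then $f(x,r)=f(x',r)$. (The floors differ by at most $1$ and have the same parity.)
\item[(G2)] If $f(x,r)=f(x',r')$, then $r=r'$ and $|x-x'|<r$.
\end{enumerate}
Then $(x,r)/E$ is interdefinable with $(f(x,r/m))_{m\ge1}$. If $\sigma$ fixes $(x,r)/E$, it fixes $r/m$, it preserves parity, and $|\sigma(x)-x|\le r/2m<r/m$, so it fixes $f(x,r/m)$ by (G1). If $\sigma$ fixes all $f(x,r/m)$, then $\sigma(r)=r$ and $m|\sigma(x)-x|<r$ for all $m$ by (G2).

In the terms of Proposition~\ref{prop:C}, condition (b) holds for $T_0$ and $E$ (extended by equality) with two colors. By compactness each $D\in\Delta_E$ contains $\{r=r'>0,\ m|x-x'|\le r\}$ for some $m\ge1$. In $\mathbb R$ color $(x,r)$ by the parity of $\lfloor mx/r\rfloor$, and let $\delta$ be ``$r=r'>0$ and $m|x-x'|<r$'', with equality off $r>0$. By (G1) the cell $f(x,r/m)$ is constant along monochromatic $\delta$-chains, and by (G2) the endpoints are $D$-related.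
\end{example}

One color is not enough, in any nontrivial $G$. Suppose a function $f$ on all of $G\times G_{>0}$ satisfies $n|x-x'|\le r\Rightarrow f(x,r)=f(x',r)\Rightarrow|x-x'|\le r$. Take $s>0$ and $r=ns$. Then $f(\cdot,r)$ is constant along $0,s,2s,\dots,(n+1)s$, although $(n+1)s>r$. So the finite cover in Lemma~\ref{lem:approx} cannot be avoided.

\subsection*{Branching families of cells}
The cell $e=f(x,r)$ is definable from $x$ and $r$ together. Let $B\ni r,e$ and $C\subseteq B$, and suppose $e\notin\operatorname{acl}(Cr)$. Then $x\perp^M_CB$ fails: over the intermediate base $C'=Cr$, the element $e$ lies in $\operatorname{acl}(xC')\cap\operatorname{acl}(BC')$ but not in $\operatorname{acl}(C')$. This one-scale observation is the whole obstruction. To contradict local character we need so many scales that no small base $C$ can account for all the cells of $x$. The next lemma obtains them from finite configurations.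

Let $f$ be a function on a set $\psi$ of pairs. We say that $f$ \emph{branches to depth $N$ with width $w$} if there are $\rho_1,\dots,\rho_N$ and a nonempty set $P$ with $P\times\{\rho_1,\dots,\rho_N\}\subseteq\psi$ such that for all $x\in P$ and $t\le N$ the set
\[
V_t(x)=\{f(x',\rho_t):x'\in P,\ f(x',\rho_s)=f(x,\rho_s)\text{ for all }s<t\}
\]
has at least $w$ elements. \emph{Infinite width} means that all $V_t(x)$ are infinite. The set $P$ need not be definable.

\begin{lemma}\label{lem:branch}
Let $T'$ be a complete theory, $c$ a finite tuple in the monster model of $T'^{\mathrm{eq}}$, $\psi$ a $c$-definable set of pairs $(x,r)$ of imaginaries, and $f$ a $c$-definable function on $\psi$ with imaginaries as values. If $f$ branches to depth $N$ with width $w$ for all $N,w\ge1$, then $\perp^M$ does not have local character.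
\end{lemma}

\begin{proof}
\emph{Step 1: a long branch.} We show that for every small cardinal $\lambda$ there are $x$ and $r_i$ $(i<\lambda)$ with $(x,r_i)\in\psi$ such that, with $e_i=f(x,r_i)$,
\begin{equation}\label{eq:nonalg}
e_i\notin\operatorname{acl}\big(c\cup\{r_l:l<\lambda\}\cup\{e_l:l<i\}\big)\qquad(i<\lambda).
\end{equation}
This is expressed, in the variables $x,r_i$ and over $c$, by the formulas $\psi(x,r_i)$ together with the formulas
\begin{equation}\label{eq:avoid}
\neg\big[\theta(f(x,r_i),\bar u)\wedge\exists^{\le m}z\,\theta(z,\bar u)\big]
\end{equation}
for all $i<\lambda$, all $m$, all formulas $\theta(z,\bar u)$ without parameters, and all finite tuples $\bar u$ of terms from $c$, $r_l$ $(l<\lambda)$ and $f(x,r_l)$ $(l<i)$. Consider a finite part $\Sigma$. It mentions indices $i_1<\dots<i_N$; let $w$ exceed the sum of the numbers $m$ in its formulas \eqref{eq:avoid}. Take $\rho_1,\dots,\rho_N$ and $P$ that witness depth $N$ and width $w$, and interpret $r_{i_t}$ as $\rho_t$.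

We choose $x^0,\dots,x^N\in P$, with $x^0$ arbitrary. Let $x^{t-1}$ be given. For $x'\in P$ with $f(x',\rho_s)=f(x^{t-1},\rho_s)$ for all $s<t$, the tuples $\bar u$ in the formulas of $\Sigma$ with index $i=i_t$ take values that do not depend on $x'$. Each such formula excludes at most $m$ values of $f(x',\rho_t)$, so together they exclude fewer than $w$ values. Since $|V_t(x^{t-1})|\ge w$, there is $x^t\in P$ with $f(x^t,\rho_s)=f(x^{t-1},\rho_s)$ for $s<t$ that satisfies the formulas with index $i_t$. By induction $f(x^N,\rho_s)=f(x^t,\rho_s)$ for $s\le t$, and the formulas with index $i_t$ depend on $x$ only through these values. So $x=x^N$ satisfies $\Sigma$, and compactness gives \eqref{eq:nonalg}.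

\emph{Step 2: no small base.} Suppose $\perp^M$ has local character. By invariance, the least cardinal $\kappa$ that works for $a$ depends only on $\operatorname{tp}(a)$, and there are at most $2^{|L'|+\aleph_0}$ types. So one infinite regular small cardinal $\lambda$ works for all elements of the sort of $x$. Take $x,r_i,e_i$ as in Step~1, put $R=c\cup\{r_i:i<\lambda\}$ and $B=R\cup\{e_i:i<\lambda\}$, and take $C\subseteq B$ with $|C|<\lambda$ and $x\perp^M_CB$. As $\lambda$ is regular, $C\subseteq R\cup\{e_i:i<j\}$ for some $j<\lambda$. The set $C'=C\cup R$ satisfies $C\subseteq C'\subseteq B$, so $\operatorname{acl}(xC')\cap\operatorname{acl}(BC')=\operatorname{acl}(C')$. Now $e_j=f(x,r_j)\in\operatorname{dcl}(x,c,r_j)$ and $e_j\in B$. Hence $e_j\in\operatorname{acl}(C')\subseteq\operatorname{acl}(R\cup\{e_i:i<j\})$, contrary to \eqref{eq:nonalg}.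
\end{proof}

For the grid, branching is the expansion of a number in base $w$. In $\mathbb R$, viewed as an elementary substructure of the monster model of $T_{\mathrm{gr}}$, take $w\ge2$, $\rho_t=w^{-t}$ and $P=[0,1)$. The cell $f(x,\rho_t)$ records $\lfloor w^tx\rfloor$, the first $t$ digits of $x$. When the first $t-1$ digits are fixed, the $t$-th digit takes all $w$ values, so $|V_t(x)|=w$. By Lemmas~\ref{lem:branch} and~\ref{lem:LC}, $T_{\mathrm{gr}}$ is not rosy and its $\perp^M$ is not symmetric. The natural elimination of the classes of $E$ thus destroys symmetry. Theorem~\ref{thm:A} says that every elimination does.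

\subsection*{Proof of Theorem~\ref{thm:A}}
For an arbitrary $T'$ we know of the cells only what Lemma~\ref{lem:approx} says. Two features of the grid are lost. Cells at different scales need not be nested; we avoid this by taking infinitely separated scales and points that, at each scale, are either far apart or infinitely close. And each function $f_k$ lives on a piece $\psi_k$ of unknown shape, so we must find a branching set of points that lie in the same piece at many scales. This is done by a pigeonhole principle for trees. For $\eta\in\mathbb N^N$ let $\eta{\upharpoonright}i$ be the sequence of its first $i$ coordinates. Call a nonempty $S\subseteq\mathbb N^N$ \emph{full} if for all $\eta\in S$ and $1\le j\le N$ the set $\{\zeta(j):\zeta\in S,\ \zeta{\upharpoonright}(j-1)=\eta{\upharpoonright}(j-1)\}$ is infinite.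

\begin{lemma}\label{lem:full}
For every $N\ge1$ and every coloring of $\mathbb N^N$ with finitely many colors there is a monochromatic full set.
\end{lemma}

\begin{proof}
For $N=1$, full means infinite, and this is the pigeonhole principle. Given a coloring of $\mathbb N^{N+1}$, choose for each $m$ a full $S_m\subseteq\mathbb N^N$ such that $\{m\}\times S_m$ has one color $c_m$. Some color $c$ equals $c_m$ for infinitely many $m$; let $S$ be the union of the sets $\{m\}\times S_m$ over these $m$. The condition for $j=1$ holds because there are infinitely many such $m$, and for $j\geq2$ because each $S_m$ is full.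
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
EHI concerns relations over $\emptyset$, so the parameters of the interpretation must become part of the tuples. The group is a $c$-definable set modulo a $c$-definable equivalence relation, with $c$-definable addition and order. Being a nontrivial ordered abelian group is a first-order property, so there is a formula $\chi(z)$ without parameters, true of $c$, such that the same formulas define such a group $G_{c'}$ whenever $\chi(c')$. Replacing each element $y$ by the class of $(y,c')$ under ``same second coordinate and equivalent first coordinates'', we may regard each $G_{c'}$ as a subset of one sort of $T'^{\mathrm{eq}}$, definable uniformly in $c'$. Put $G=G_c$.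

\emph{Step 1: cells.} Let $X=\{(x,r,c'):\chi(c'),\ x,r\in G_{c'},\ r>0\}$, and let $E$ hold between $(x,r,c')$ and $(x',r',c'')$ if $c'=c''$ and \eqref{eq:E} holds in $G_{c'}$. Apply Lemma~\ref{lem:approx} with $D$ the relation ``$c'=c''$, $r=r'$, $|x-x'|\le r$''. A finite conjunction of the conditions $n|x-x'|\le r$ follows from the one with the largest $n$. Setting $c'=c$ and suppressing it, we obtain $n,K\ge1$, $c$-definable sets $\psi_1,\dots,\psi_K$ that cover $G\times G_{>0}$, and $c$-definable functions $f_k$ on $\psi_k$ such that for $(x,r),(x',r)\in\psi_k$
\begin{equation}\label{eq:cells}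
n|x-x'|\le r\ \Longrightarrow\ f_k(x,r)=f_k(x',r)\ \Longrightarrow\ |x-x'|\le r .
\end{equation}
It suffices to find, for each $N$, some $k$ such that $f_k$ branches to depth $N$ with infinite width. Indeed, then one $k$ serves infinitely many $N$, hence all $N$, because dropping $\rho_N$ turns depth $N$ into depth $N-1$. Lemma~\ref{lem:branch} then shows that local character of $\perp^M$ fails, and Lemma~\ref{lem:LC} gives the last sentence of the theorem.

\emph{Step 2: separated scales.} Fix $N$ and put $N'=KN$. There are $r_1,\dots,r_{N'}>0$ in $G$ with $mr_{j+1}<r_j$ for all $m\in\mathbb N$ and $j<N'$: the conditions with $m\le m_0$ are met by any $r_{N'}>0$, which exists as $G$ is nontrivial, and $r_j=(m_0+1)r_{j+1}$, so compactness applies. In particular $r_1>\dots>r_{N'}$, and every sum $\sum_{j>i}m_jr_j$ with $m_j\in\mathbb N$ is at most $(\sum_jm_j)r_{i+1}$, or is $0$ if $i=N'$, and so is less than $r_i$. For $\eta\in\mathbb N^{N'}$ put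
\[
x_\eta=\sum_{j=1}^{N'}2\eta(j)r_j .
\]
Let $\eta,\eta'\in\mathbb N^{N'}$ and $1\le i\le N'$.
\begin{enumerate}
\item[(a)] If $\eta{\upharpoonright}i=\eta'{\upharpoonright}i$, then $n|x_\eta-x_{\eta'}|\le\sum_{j>i}2n|\eta(j)-\eta'(j)|r_j<r_i$.
\item[(b)] If $\eta,\eta'$ first differ at $l\le i$, then $|x_\eta-x_{\eta'}|\ge2r_l-\sum_{j>l}2|\eta(j)-\eta'(j)|r_j>r_l\ge r_i$.
\end{enumerate}
With \eqref{eq:cells} these give, whenever $(x_\eta,r_i)$ and $(x_{\eta'},r_i)$ both lie in $\psi_k$,
\begin{equation}\label{eq:digits}
f_k(x_\eta,r_i)=f_k(x_{\eta'},r_i)\iff\eta{\upharpoonright}i=\eta'{\upharpoonright}i .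
\end{equation}
So on these points the cells record initial strings of ``digits'', as in the grid.

\emph{Step 3: one piece at $N$ scales.} Color $\eta$ by the sequence $(k_1,\dots,k_{N'})$, where $k_i$ is least with $(x_\eta,r_i)\in\psi_{k_i}$. Let $S$ be a monochromatic full set, of color $(k_i)_{i\le N'}$. Since $N'=KN$, some $k$ equals $k_i$ at $N$ levels $i_1<\dots<i_N$. Put $\rho_t=r_{i_t}$ and $P=\{x_\eta:\eta\in S\}$; then $P\times\{\rho_1,\dots,\rho_N\}\subseteq\psi_k$. Given $\eta\in S$ and $t\le N$, fullness provides infinitely many $\zeta\in S$ with $\zeta{\upharpoonright}(i_t-1)=\eta{\upharpoonright}(i_t-1)$ and pairwise distinct $\zeta(i_t)$. For $s<t$ we have $i_s\le i_t-1$, so $f_k(x_\zeta,\rho_s)=f_k(x_\eta,\rho_s)$ by \eqref{eq:digits}, while the values $f_k(x_\zeta,\rho_t)$ are pairwise distinct by \eqref{eq:digits}. Thus $V_t(x_\eta)$ is infinite.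
\end{proof}

\begin{remark}
EHI is used only for the relation $E$ of Step~1. The scale $r$ must be a variable. For a relation on $G$ alone, the codes of $x/E$ lie in $\operatorname{dcl}(x)$, which has at most $|L'|+\aleph_0$ elements, and the base $C$ can contain them all; with $r$ variable, one function $f_k$ produces arbitrarily many cells of $x$. The passage from $C$ to $C'=C\cup R$ in Lemma~\ref{lem:branch} is equally essential, because $\perp^a$ has local character in every theory: by Lemma~\ref{lem:LC}(i) and \eqref{eq:chain} we get $B\perp^a_Ca$, and $\perp^a$ is symmetric.
\end{remark}

\subsection*{The theory $T_0$ is rosy}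
We recall the standard facts. The models of $T_0$ are the ordered $\mathbb Q$-vector spaces with a distinguished element $1>0$, and $T_0$ has quantifier elimination: a formula $\varphi(x_1,\dots,x_m)$ over a real set $A$ is equivalent to a Boolean combination of conditions $l(x)+b>0$ and $l(x)+b=0$, with $l$ a rational linear form and $b$ in the $\mathbb Q$-span of $A\cup\{1\}$. As an o-minimal expansion of an ordered group with a named positive element, $T_0$ has definable choice and hence eliminates imaginaries \cite[Ch.~6, (1.2)--(1.3)]{vdD}: every imaginary is interdefinable with a finite real tuple.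

\begin{proposition}\label{prop:T0}
$T_0$ is rosy, and $\perp^M$ is symmetric for $T_0$. For real sets, each of the three independence relations says that the spans of $AC\cup\{1\}$ and $BC\cup\{1\}$ meet in the span of $C\cup\{1\}$.
\end{proposition}

\begin{proof}
We first note a consequence of quantifier elimination. Let $V\ni1$ be a small subspace, let $a_1,\dots,a_m$ be linearly independent over $V$, and let $\varphi(x)$ be a formula over $V$ true of $a=(a_1,\dots,a_m)$. Then
\begin{equation}\label{eq:box}
\varphi\text{ holds on a box }\textstyle\prod_i(a_i-\varepsilon,a_i+\varepsilon)\text{ with }\varepsilon>0 .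
\end{equation}
Indeed, for each of the finitely many expressions $l(x)+b$ in $\varphi$ with $l=\sum c_ix_i\ne0$ we have $l(a)+b\ne0$, and the sign of $l(x)+b$ is constant on the box once $(\sum|c_i|)\varepsilon<|l(a)+b|$. For $m=1$ this shows that a real element outside $V$ is not algebraic over $V$, while the span of $A\cup\{1\}$ lies in $\operatorname{dcl}(A)$.

For a small set $A$ of imaginaries let $\langle A\rangle$ be the set of real elements of $\operatorname{acl}(A)$. Replacing each element of $A$ by a real tuple interdefinable with it, we see that $\langle A\rangle$ is the span of $1$ and the coordinates of these tuples, that $\langle AB\rangle=\langle A\rangle+\langle B\rangle$, that $A\subseteq\operatorname{dcl}(\langle A\rangle)$, and that an algebraically closed set is determined by its real elements. Therefore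
\[
A\perp^a_CB\iff\langle AC\rangle\cap\langle BC\rangle=\langle C\rangle .
\]
We verify the hypotheses of Lemma~\ref{lem:rosy}. Let $A\perp^a_CB$.

(i) Let $C\subseteq C'\subseteq\operatorname{acl}(BC)$. Then $\langle C'\rangle\subseteq\langle BC\rangle=\langle BC'\rangle$, and the modular law for subspaces gives
\[
\langle AC'\rangle\cap\langle BC'\rangle=(\langle AC\rangle+\langle C'\rangle)\cap\langle BC\rangle=\langle C'\rangle+(\langle AC\rangle\cap\langle BC\rangle)=\langle C'\rangle .
\]

(ii) Let $\hat B\supseteq B$ and let $(a_i)$ be a basis of $\langle AC\rangle$ over $\langle C\rangle$. It is linearly independent over $\langle BC\rangle$, since a combination in $\langle BC\rangle$ lies in $\langle AC\rangle\cap\langle BC\rangle=\langle C\rangle$. It suffices to find $(a'_i)$ with the type of $(a_i)$ over $\langle BC\rangle$ and linearly independent over $\langle\hat BC\rangle$. For then an automorphism $\sigma$ over $\langle BC\rangle$ with $\sigma(a_i)=a_i'$ fixes $BC$, and $A'=\sigma(A)$ has $\langle A'C\rangle$ spanned by $\langle C\rangle$ and the $a'_i$, so that $\langle A'C\rangle\cap\langle\hat BC\rangle=\langle C\rangle$.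

By compactness we consider a formula $\varphi(x_1,\dots,x_m)$ over $\langle BC\rangle$ true of $a=(a_1,\dots,a_m)$ and finitely many conditions $l_s(x)\ne b_s$, with $l_s$ a nonzero rational linear form and $b_s\in\langle\hat BC\rangle$. Take $\varepsilon$ as in \eqref{eq:box}, and for rational $q\in(0,1)$ consider the point $(a_i+q^i\varepsilon)_{i\le m}$ of the box. If $l_s=\sum c_ix_i$, this point violates $l_s(x)\ne b_s$ only if $(\sum_ic_iq^i)\varepsilon=b_s-l_s(a)$. This equation determines the rational number $\sum_ic_iq^i$, and a nonconstant polynomial of degree at most $m$ takes a given value at most $m$ times. So all but finitely many $q$ satisfy all conditions.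
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:A}]
If $T$ interprets a nontrivial ordered abelian group, the sentence $\exists z\,\chi(z)$ that says so belongs to $T$ and hence to every expansion $T'$. By Theorem~\ref{thm:A}, an expansion with EHI is not rosy and does not have $\perp^M$ symmetric. This applies to $T_0$, which is rosy by Proposition~\ref{prop:T0}.
\end{proof}

Every rosy theory that interprets a nontrivial ordered abelian group is thus a counterexample. O-minimal theories are rosy \cite{Onshuus}, so this includes every o-minimal expansion of a nontrivial ordered group (such a group is abelian), for instance the theory of real closed fields.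

\section{The Urysohn space}\label{sec:urysohn}

On a line, two colors cut every chain of short steps into short pieces. For Theorem~\ref{thm:B} we want a metric space so rich that every finite coloring leaves a long monochromatic chain of short steps, so that condition (b) of Proposition~\ref{prop:C} fails, and so homogeneous that algebraic closure is trivial, even for imaginaries, so that the theory is rosy. A space that contains every finite rational metric space homogeneously has both properties.

\subsection*{Free amalgamation and the theory $T_U$}
For $m\ge1$ let $R_m=\frac1{m!}\mathbb Z\cap[0,1]$, and let $R$ denote either $\mathbb Q\cap[0,1]$ or some $R_m$. An \emph{$R$-metric space} is a metric space with distances in $R$. Note that $R$ is closed under $(s,t)\mapsto\min(1,s+t)$. For points $v,w$ and a finite set $C$ let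
\[
\rho_C(v,w)=\min\Big(1,\min_{c\in C}\big(d(v,c)+d(c,w)\big)\Big),\qquad\rho_\emptyset(v,w)=1,
\]
the truncated length of the shortest route from $v$ to $w$ through $C$. In an $R$-metric space $d(v,w)\le\rho_C(v,w)$, with equality if $v\in C$ or $w\in C$ (take $c=v$ or $c=w$). Finite sets $V,W$ are \emph{free over $C$} if $d(v,w)=\rho_C(v,w)$ for all $v\in V$, $w\in W$: they are as far apart as their distances to $C$ allow.

\begin{lemma}\label{lem:amalgam}
Let $P,Q$ be finite $R$-metric spaces whose metrics agree on $Y=P\cap Q$. Then there is an $R$-metric on $P\cup Q$ that extends both metrics and makes $P,Q$ free over $Y$.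
\end{lemma}

\begin{proof}
Put $d(u,w)=\rho_Y(u,w)$ for $u\in P$, $w\in Q$, computed from the given distances to $Y$. If $u$ or $w$ is in $Y$, this is the given distance; otherwise it is positive. Its values lie in $R$. For the triangle inequality we may assume, by symmetry, that the three points are $u,u'\in P$ and $w\in Q$. An inequality with a term equal to $1$ on the right is trivial. Otherwise, if $d(u',w)=d(u',y)+d(y,w)$, then
\[
d(u,u')+d(u',w)\ge d(u,y)+d(y,w)\ge d(u,w),
\]
and the same holds with $u,u'$ exchanged. If $d(u,w)=d(u,y)+d(y,w)$ and $d(u',w)=d(u',y')+d(y',w)$, then the triangle inequalities in $Q$ and in $P$ give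
\[
d(u,w)+d(w,u')\ge d(u,y)+d(y,y')+d(y',u')\ge d(u,u').\qedhere
\]
\end{proof}

An $R$-metric space $Z$ has the \emph{extension property} if for every finite $A\subseteq Z$ and every $h:A\to R\setminus\{0\}$ with $|h(a)-h(b)|\le d(a,b)\le h(a)+h(b)$ for $a,b\in A$ there is $z\in Z$ with $d(z,a)=h(a)$ for all $a\in A$. The inequalities say that $A$ with a new point at distances $h$ is a metric space. Adding points one at a time, we get:
\begin{equation}\label{eq:embed}
\begin{array}{l}\text{if $A\subseteq A'$ are finite $R$-metric spaces, every isometric embedding}\\ \text{$A\to Z$ extends to an isometric embedding $A'\to Z$.}\end{array}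
\end{equation}

Let $U$ be a countable $(\mathbb Q\cap[0,1])$-metric space with the extension property, the \emph{rational Urysohn space of diameter at most $1$}. It is the union of a chain of finite spaces: at each of $\omega$ steps take a pair $(A,h)$ and amalgamate the current space with $A\cup\{z\}$ over $A$ by Lemma~\ref{lem:amalgam}, arranging that each of the countably many pairs that arise is treated. Let $L=\{D_q:q\in\mathbb Q\cap[0,1]\}$, interpret $D_q(x,y)$ as $d(x,y)\le q$, and let $T_U=\mathrm{Th}(U)$, with monster model $\mathbb U$.

\subsection*{No expansion eliminates hyperimaginaries}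
Let $E=\bigcap_{q>0}D_q$. It is an equivalence relation on $\mathbb U$, since each $D_q$ is reflexive and symmetric and $D_{q/2}(x,y)\wedge D_{q/2}(y,z)$ implies $D_q(x,z)$.

\begin{proposition}\label{prop:noEHI}
Condition (b) of Proposition~\ref{prop:C} fails for $T_U$ and $E$. Hence no theory with reduct $T_U$ has EHI.
\end{proposition}

\begin{proof}
Take $D=D_{1/2}$, and let $\delta\in\Delta_E$ and $K$ be given. By compactness $\delta\supseteq D_q$ for some $q>0$; choose an integer $t\ge2$ with $1/t\le q$. We need a finite subset of $U$ in which every $K$-coloring has a monochromatic chain with steps of length $1/t$ and endpoints at distance $1$. For $K=1$ a path of $t+1$ points would do. For general $K$ we use a space whose points are sets, so that Ramsey's theorem applies. On the $t$-element subsets of $[n]=\{1,\dots,n\}$ put $d(S,S')=|S\setminus S'|/t$. This is a metric with values in $\mathbb Q\cap[0,1]$: it is symmetric because $|S|=|S'|$, and $S\setminus S''\subseteq(S\setminus S')\cup(S'\setminus S'')$. For $t=2$, the chain $\{1,2\},\{2,3\},\{3,4\}$ has steps $\frac12,\frac12$ and endpoints at distance $1$.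

By Ramsey's theorem choose $n$ such that every $K$-coloring of the $t$-subsets of $[n]$ is constant on the $t$-subsets of some $2t$-element set. By \eqref{eq:embed} the space embeds isometrically in $U$, as $F=\{x_S\}$. Given a $K$-coloring of $F$, let $W=\{w_1,\dots,w_{2t}\}$ be such that all $x_S$ with $S\subseteq W$ have one color, and put $S_i=\{w_{i+1},\dots,w_{i+t}\}$ for $0\le i\le t$. Then $d(x_{S_i},x_{S_{i+1}})=1/t\le q$, so $x_{S_0},\dots,x_{S_t}$ is a monochromatic $\delta$-chain. But $S_0\cap S_t=\emptyset$, so its endpoints are at distance $1$ and are not $D_{1/2}$-related. An expansion with EHI would give (a) of Proposition~\ref{prop:C}, and hence (b).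
\end{proof}

\subsection*{Discrete reducts}
It remains to show that $T_U$ is rosy, and for this we must compute $\operatorname{acl}$ in $T_U^{\mathrm{eq}}$. A formula mentions finitely many $D_q$, so it sees the metric only up to rounding. We show that the rounded metric is again homogeneous; questions about one formula then become questions about the automorphism group of a countable structure in a finite language.

Let $L_m=\{D_q:q\in R_m\}$. The languages $L_m$ increase and their union is $L$. Let $U_m$ be the reduct of $U$ to $L_m$, and in any model of $T_U$ put $d_m(x,y)=\min\{q\in R_m:D_q(x,y)\}$. In $U$ this is $d(x,y)$ rounded up to a multiple of $1/m!$. Rounding up is monotone, subadditive and sends only $0$ to $0$, so $d_m$ is an $R_m$-metric on $U$; this is a first-order statement, so the same holds in $\mathbb U$. For $q\in R_m$, $D_q(x,y)$ is equivalent to $d_m(x,y)\le q$. Thus $L_m$-isomorphisms are the same as $d_m$-isometries.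

\begin{lemma}\label{lem:Um}
Let $m\ge1$.
\begin{enumerate}
\item[(i)] $(U,d_m)$ and $(\mathbb U,d_m)$ have the extension property for $R_m$.
\item[(ii)] Every $d_m$-isometry between finite subsets of $U$ extends to an automorphism of $U_m$.
\item[(iii)] Every $L_m$-formula is equivalent in $T_U$ to a quantifier-free $L_m$-formula. The $L_m$-type of an $n$-tuple in $\mathbb U$ is isolated by the formula $q$ that lists the $d_m$-distances between its coordinates; $q$ has solutions in $U$, and they form one orbit of $\operatorname{Aut}(U_m)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $N=m!$, let $A\subseteq U$ be finite and nonempty, and let $g:A\to R_m\setminus\{0\}$ satisfy $|g(a)-g(b)|\le d_m(a,b)\le g(a)+g(b)$. The function $g$ need not be $1$-Lipschitz for the smaller metric $d$, so we lower it slightly: put $h(a)=\min_{b\in A}(g(b)+d(a,b))$. Then $h$ is rational, $0<h\le g\le1$, and $h(a)\le h(a')+d(a,a')$ by the triangle inequality. For $b\ne a$ we have $g(b)+d(a,b)>g(b)+d_m(a,b)-\frac1N\ge g(a)-\frac1N$, and the term $b=a$ is $g(a)$; so $g(a)-\frac1N<h(a)\le g(a)$. If $a',b'$ attain the minima for $a,b$, then $g(a')+g(b')\ge d_m(a',b')\ge d(a',b')$ gives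
\[
h(a)+h(b)\ge d(a,a')+d(a',b')+d(b',b)\ge d(a,b).
\]
So there is $z\in U$ with $d(z,a)=h(a)$ on $A$, and rounding up gives $d_m(z,a)=g(a)$. For each $|A|$ the extension property for $R_m$ is one $L_m$-sentence, so it passes to $\mathbb U$.

(ii) By \eqref{eq:embed} for $d_m$, an isometry between finite subsets extends to any further point of the domain, and its inverse to any further point of the range. Since $U$ is countable, alternating these steps gives an automorphism.

(iii) For each $n$ there are finitely many formulas $q$, and by (ii) the solutions in $U$ of each form one orbit or the empty set. The set defined in $U$ by an $L_m$-formula is a union of orbits, so the formula is equivalent in $U$, hence in $T_U$, to a disjunction of formulas $q$. A formula $q$ with a solution in $\mathbb U$ has one in $U$, as $U\equiv\mathbb U$.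
\end{proof}

\subsection*{Stabilizers and supports}
An imaginary $e=b/\varepsilon$ has many representatives $b$. We want to show that $e$ is controlled by the points that all of them share, so we must show that a set definable over $A$ and over $B$ is definable over $A\cap B$. In terms of groups this is the next lemma. Fix $m$, write $d=d_m$, $N=m!$, $G=\operatorname{Aut}(U_m)$, and let $G_A$ be the pointwise stabilizer of $A$, so that $G_{gA}=gG_Ag^{-1}$. Finite sets are treated as tuples, and $V\sim_CV'$ means that $gV=V'$ for some $g\in G_C$; by Lemma~\ref{lem:Um}(ii) this says that $V\mapsto V'$ together with the identity on $C$ is an isometry. Since $\rho_C(v,w)$ depends only on the distances from $v$ and $w$ to $C$,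
\begin{equation}\label{eq:stat}
\text{if $V\sim_CV'$ and both $V$ and $V'$ are free from $W$ over $C$, then }V\sim_{CW}V'.
\end{equation}

\begin{lemma}\label{lem:stab}
Let $A,B\subseteq U$ be finite, $C=A\cap B$, and $H=\langle G_A,G_B\rangle$. Then $H=G_C$.
\end{lemma}

The idea is visible for $A=\{y_0\}$, $B=\{y_1\}$, $C=\emptyset$ and $d(y_0,y_1)=\frac1N$. An element of $G_{y_1}$ moves $y_0$ to a point $y_2$ on the far side of $y_1$; then $G_{y_2}\subseteq H$ by conjugation, and an element of $G_{y_2}$ moves $y_1$ to a point $y_3$ on the far side of $y_2$, and so on, with $d(y_0,y_i)=\min(1,\frac iN)$. After $N$ steps we are at the maximal distance $1$ from $y_0$, that is, free from $y_0$ over $\emptyset$, and \eqref{eq:stat} says that all free positions look alike.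

\begin{proof}
As $G_A,G_B\subseteq G_C$, we have $H\subseteq G_C$. Put $Y_0=A$, $Y_1=B$. We construct finite sets $Y_i\supseteq C$ with the sets $\bar Y_i=Y_i\setminus C$ pairwise disjoint, such that for $i\ge1$
\[
Y_{i+1}\sim_{Y_i}Y_{i-1}\quad\text{and}\quad Y_{i+1}\text{ is free from }Y_0\cup\dots\cup Y_i\text{ over }Y_i .
\]
Given $P=Y_0\cup\dots\cup Y_i$, let $Q$ be a copy of $Y_{i-1}\cup Y_i$ in which the points of $\bar Y_{i-1}$ are replaced by new points. Amalgamate $P$ and $Q$ over $Y_i$ by Lemma~\ref{lem:amalgam}, embed the result in $U$ over $P$ by \eqref{eq:embed}, and let $\bar Y_{i+1}$ be the image of the new points.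

\emph{The sets $Y_i$ move away from $A$.} We show by induction on $i\ge1$ that
\begin{equation}\label{eq:away}
d(a,w)\ge\min\big(\tfrac iN,\rho_C(a,w)\big)\qquad(a\in A,\ w\in\bar Y_i).
\end{equation}
For $i=1$, $w\in B\setminus C$ is not in $A$, so $d(a,w)\ge\frac1N$. Let $w\in\bar Y_{i+1}$. By freeness $d(a,w)$ is $1$, which suffices, or $d(a,y)+d(y,w)$ for some $y\in Y_i$. If $y\in C$, this is at least $\rho_C(a,w)$. Let $y\in\bar Y_i$; then $y\neq w$, so $d(y,w)\ge\frac1N$. By induction there are three cases. If $d(a,y)\ge\frac iN$, then $d(a,w)\ge\frac{i+1}N$. If $d(a,y)\ge1$, then $d(a,w)\ge1$. If $d(a,y)\ge d(a,c)+d(c,y)$ for some $c\in C$, then $d(a,w)\ge d(a,c)+d(c,y)+d(y,w)\ge d(a,c)+d(c,w)\ge\rho_C(a,w)$. This proves \eqref{eq:away}. For $i\ge N$ it gives $d(a,w)\ge\rho_C(a,w)$; the reverse inequality always holds, and equality is automatic for $w\in C$. So $Y_i$ is free from $A$ over $C$ for $i\ge N$.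

\emph{The moves are made in $H$.} Choose $g_i\in G_{Y_i}$ with $g_iY_{i-1}=Y_{i+1}$. By induction $G_{Y_i}\subseteq H$ for all $i$: this holds for $i=0,1$, and if it holds for $i-1$ and $i$, then $g_i\in H$ and $G_{Y_{i+1}}=g_iG_{Y_{i-1}}g_i^{-1}\subseteq H$. For even $i\ge N$ the element $h=g_{i-1}\cdots g_3g_1\in H$ satisfies $hA=Y_i$. So $hA\sim_CA$ and $hA$ is free from $A$ over $C$.

\emph{Conclusion.} Let $g\in G_C$. By Lemma~\ref{lem:amalgam} and \eqref{eq:embed} there is $A''\sim_CA$ free from $A\cup gA$ over $C$. Both $A''$ and $hA$ are free from $A$ over $C$, so \eqref{eq:stat} gives $u\in G_A$ with $A''=uhA$. Hence $G_{A''}=(uh)G_A(uh)^{-1}\subseteq H$. Both $A$ and $gA$ are free from $A''$ over $C$, so \eqref{eq:stat} gives $v\in G_{A''}\subseteq H$ with $vA=gA$. Then $v^{-1}g\in G_A\subseteq H$, so $g\in H$.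
\end{proof}

\begin{remark}
The proof uses that distances are bounded by $1$ and that nonzero distances are at least $\frac1N$. The second fact is the reason for passing to $U_m$; in $\operatorname{Aut}(\mathbb U)$ the statement fails. By compactness there are $a\ne b$ in $\mathbb U$ with $E(a,b)$. Automorphisms fixing $a$ or $b$ preserve the class $a/E=b/E$, whereas $\operatorname{Aut}(\mathbb U)$ is transitive by Lemma~\ref{lem:Um}(iii) and there is more than one class.
\end{remark}

Let $X\subseteq U^n$ be definable with parameters in $U_m$, and let $\operatorname{Stab}(X)\le G$ be its setwise stabilizer. The family of finite sets $A$ with $G_A\subseteq\operatorname{Stab}(X)$ contains the parameter set of a definition of $X$, and it is closed under intersection by Lemma~\ref{lem:stab}. So it has a smallest member, the \emph{support} $\operatorname{supp}(X)$, and $\operatorname{supp}(gX)=g\operatorname{supp}(X)$ for $g\in G$.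

\begin{lemma}\label{lem:weakEI}
For each $e\in\mathbb U^{\mathrm{eq}}$ there is a finite $S_e\subseteq\mathbb U$ with $S_e\subseteq\operatorname{acl}(e)$ and $e\in\operatorname{dcl}(S_e)$.
\end{lemma}

\begin{proof}
Let $e=b/\varepsilon$ with $b\in\mathbb U^n$ and $\varepsilon$ an $L_m$-formula that defines an equivalence relation on $n$-tuples. Let $q$ isolate the $L_m$-type of $b$. For $y\in U^n$ let $X_y$ be the $\varepsilon$-class of $y$ in $U$. Then $G_y\subseteq\operatorname{Stab}(X_y)$, so $\operatorname{supp}(X_y)$ consists of coordinates of $y$. The solutions of $q$ in $U$ form one orbit and $gX_y=X_{gy}$, so $J=\{j:y_j\in\operatorname{supp}(X_y)\}$ is the same for all of them. For solutions $y,y'$ of $q$ in $U$ we have: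
\begin{enumerate}
\item[(i)] if $\varepsilon(y,y')$, then $\{y_j:j\in J\}=\{y'_j:j\in J\}$, because both sets are the support of $X_y=X_{y'}$;
\item[(ii)] if $y_j=y'_j$ for all $j\in J$, then $\varepsilon(y,y')$, because an element $g\in G$ with $gy=y'$ fixes $\operatorname{supp}(X_y)$ pointwise, so that $y'=gy\in gX_y=X_y$.
\end{enumerate}
Both statements are first order, so they hold in $\mathbb U$. Put $S_e=\{b_j:j\in J\}$ and apply them to $b$ and $\sigma(b)$ for an automorphism $\sigma$ of $\mathbb U$. By (i), if $\sigma$ fixes $e$, it permutes the finite set $S_e$; so $S_e\subseteq\operatorname{acl}(e)$. By (ii), if $\sigma$ fixes $S_e$ pointwise, it fixes $e$.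
\end{proof}

\subsection*{The theory $T_U$ is rosy}

\begin{lemma}\label{lem:avoid}
Let $A,F\subseteq\mathbb U$ be small and let $\bar a$ be a small tuple of elements of $\mathbb U\setminus A$. Then $\operatorname{tp}(\bar a/A)$ has a realization with no coordinate in $F$. Moreover $\operatorname{acl}(A)\cap\mathbb U=A$.
\end{lemma}

\begin{proof}
By compactness it suffices to consider finitely many coordinates $a_1,\dots,a_n$, finite $A_0\subseteq A$ and $F_0\subseteq F$, and an $L_m$-formula over $A_0$ true of $(a_1,\dots,a_n)$. Let $Q$ be a copy of $(A_0\cup\{a_1,\dots,a_n\},d_m)$ in which the $a_i$ are replaced by new points. Amalgamate $Q$ with $(A_0F_0,d_m)$ over $A_0$ and embed the result in $\mathbb U$ over $A_0F_0$, by Lemma~\ref{lem:Um}(i) and \eqref{eq:embed}. The images $a'_i$ of the new points lie outside $F_0$, and they satisfy the formula by Lemma~\ref{lem:Um}(iii). For a single $a\notin A$, apply this repeatedly with $F$ the set of realizations of $\operatorname{tp}(a/A)$ found so far. This gives infinitely many realizations, so $a\notin\operatorname{acl}(A)$.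
\end{proof}

\begin{proposition}\label{prop:TU}
$T_U$ is rosy, and $\perp^M$ is symmetric for $T_U$.
\end{proposition}

\begin{proof}
For small $A\subseteq\mathbb U^{\mathrm{eq}}$ put $s(A)=\operatorname{acl}(A)\cap\mathbb U$ and $S(A)=\bigcup_{e\in A}S_e$. By Lemma~\ref{lem:weakEI}, $A\subseteq\operatorname{dcl}(S(A))$ and $S(A)\subseteq\operatorname{acl}(A)$, so $\operatorname{acl}(A)=\operatorname{acl}(S(A))$, and Lemma~\ref{lem:avoid} gives $s(A)=S(A)$. Consequently $s(AB)=s(A)\cup s(B)$, $A\subseteq\operatorname{dcl}(s(A))$, and an algebraically closed set is determined by its real elements. The set $\operatorname{acl}(AC)\cap\operatorname{acl}(BC)$ is algebraically closed with real part $(s(A)\cap s(B))\cup s(C)$. Therefore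
\[
A\perp^a_CB\iff s(A)\cap s(B)\subseteq s(C).
\]
We verify the hypotheses of Lemma~\ref{lem:rosy}. The right side persists when $C$ is enlarged in any way, which gives (i). For (ii), let $A\perp^a_CB$ and $\hat B\supseteq B$. By Lemma~\ref{lem:avoid} there is an automorphism $\sigma$ that fixes $s(BC)$ pointwise, hence fixes $BC$, and moves $s(A)\setminus s(BC)$ off $s(\hat B)$. Put $A'=\sigma(A)\equiv_{BC}A$. Then $s(A')=\sigma(s(A))$, so an element of $s(A')\cap s(\hat B)$ is the image under $\sigma$ of an element of $s(A)\cap s(BC)$. That element is fixed by $\sigma$ and lies in $(s(A)\cap s(B))\cup s(C)=s(C)$. So $A'\perp^a_C\hat B$.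
\end{proof}

Propositions~\ref{prop:noEHI} and~\ref{prop:TU} prove Theorem~\ref{thm:B}, which is a second negative answer to the question, independent of Theorem~\ref{thm:A}.

\begin{thebibliography}{9}

\bibitem{Adler}
Hans Adler, \emph{Explanation of Independence}, arXiv:math/0511616 (2005).

\bibitem{vdD}
van den Dries, \emph{Tame Topology and O-minimal Structures}.

\bibitem{Onshuus}
Onshuus, \emph{Properties and consequences of thorn-independence}, J. Symb. Logic 71 (2006).

\end{thebibliography}
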